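# A bounded geodesic ray with no $C^{1,1}$ approximation from above

## 1. A polar Cantor set whose mass splits evenly

Put $\ell_k=e^{-4^k}$ for $k\ge 0$. Since $\ell_{k+1}=\ell_k^4\le e^{-3}\ell_k$, we have $\ell_{k+1}<\ell_k/2$. Start from the interval $[0,\ell_0]$ and replace each level-$k$ interval, which has length $\ell_k$, by its two end intervals of length $\ell_{k+1}$. The intersection over all levels is a Cantor set $E_1\subset[0,\ell_0]\subset\mathbb R\subset\mathbb C$. Let $\mu$ be the probability measure on $E_1$ that gives mass $2^{-k}$ to each of the $2^k$ intervals of level $k$, and let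
$$p(z)=\int\log|z-w|\,d\mu(w),\qquad z\in\mathbb C,$$
be its logarithmic potential.

If $z\in E_1$ lies in the level-$k$ interval $I$, then every $w\in I\cap E_1$ satisfies $|z-w|\le\ell_k$. All other distances in $E_1$ are at most $\ell_0<1$, so they contribute to $-p(z)$ with a nonnegative sign. Hence
$$-p(z)\ \ge\ 2^{-k}\log(1/\ell_k)=2^{-k}4^k=2^k\qquad\text{for every }k,$$
so $p=-\infty$ on $E_1$. Off $E_1$ the function $p$ is harmonic. At points of $E_1$ upper semicontinuity forces $p\to-\infty$. So $p:\mathbb C\to[-\infty,\infty)$ is continuous and $\{p=-\infty\}=E_1$.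

In one variable $i\partial\bar\partial=\frac12\Delta\,dx\,dy$, so $i\partial\bar\partial\log|z|=\pi\delta_0$ and $i\partial\bar\partial p=\pi\mu$. Compare three singularities in the unit disc.

- The function $\log|z|$ has mass $\pi$ on its polar set, all of it at one point.
- The function $-(-\log|z|)^{1/2}$ has no mass on its polar set $\{0\}$: its flux through $|z|=e^{-s}$ is $\pi\cdot\frac12s^{-1/2}\to0$.
- The function $p$ has its whole mass $\pi$ on its polar set, but a level-$k$ piece of the set carries only $2^{-k}\pi$, and a point carries nothing.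

The third behavior is the one we need. In $n$ variables put
$$E=E_1^n,\qquad \Phi(z)=\max_{1\le j\le n}p(z_j)\quad\text{on }\mathbb C^n .$$
Then $\Phi$ is psh, continuous with values in $[-\infty,\infty)$, and $\{\Phi=-\infty\}=E$. Since $p(\zeta)\le\log(|\zeta|+1)$ everywhere and $p(\zeta)\ge\log(|\zeta|-1)$ for $|\zeta|>1$, the difference $\Phi-\max_j\log|z_j|$ is bounded near infinity.

Fix a level $k$, with intervals $I_1,\dots,I_{2^k}$. Choose open discs $D_i\supset I_i$ centered at the midpoints, with radii slightly larger than $\ell_k/2$, so that the closures $\overline D_i$ are disjoint and contained in the unit disc. Let $p_i$ be the potential of the probability measure $2^k\mu|_{I_i}$. For a multi-index $\alpha=(\alpha_1,\dots,\alpha_n)$ put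
$$W_\alpha=\prod_jD_{\alpha_j},\qquad q_\alpha(z)=\max_jp_{\alpha_j}(z_j)\ \text{ on }\mathbb C^n.$$
The $\overline W_\alpha$ are disjoint, and the $2^{kn}$ sets $W_\alpha$ cover $E$. On $D_i$ we have $p=2^{-k}p_i+h_i$, where $h_i$ is the potential of the part of $\mu$ outside $I_i$. That part lives in the other $\overline D_{i'}$, so $h_i$ is harmonic near $\overline D_i$ and bounded on $D_i$. Consequently $p_i$ is continuous with $\{p_i=-\infty\}=E_1\cap I_i$, so $q_\alpha$ is continuous with $\{q_\alpha=-\infty\}=E\cap W_\alpha$, and there is a constant $C$ (depending on $k$) with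
$$\Phi\ \ge\ 2^{-k}q_\alpha-C\qquad\text{on }W_\alpha. \tag{1}$$
Near each of its $2^{kn}$ pieces, then, the singularity of $\Phi$ is only $2^{-k}$ times that of a potential $q_\alpha$ of full strength.

What this is for: on any compact Kähler manifold we shall build a geodesic ray $u_t$ of bounded potentials that behaves like $\max(\varphi,-t)$, where $\varphi$ has the singularity of $a\Phi$ in a chart. Because $E$ carries mass, the ray moves away from $0$ at positive speed. Because no small piece of $E$ carries enough mass, the ray cannot be approximated from above by rays with a Hessian bound.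

## 2. Rays, the chordal distance, and the statements

Let $(X,\omega)$ be a compact connected Kähler manifold of complex dimension $n$. Locally $\omega=i\partial\bar\partial g$ with $g$ smooth. A function $u:X\to[-\infty,\infty)$, $u\not\equiv-\infty$, is $\omega$-psh if it is usc and $g+u$ is psh for every such local $g$; we write $u\in{\rm PSH}(X,\omega)$. If $w\ge w'$ a.e. for two $\omega$-psh functions, then $w\ge w'$ everywhere, because a psh function is at each point the limit of its averages over small balls. With $\pi$ the projection to $X$, a function $V$ on $X\times S$, $S\subset\mathbb C$ open, is $\pi^*\omega$-psh if it is usc and $g(x)+V$ is locally psh.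

On $\mathcal H_\omega=\{u\in C^\infty(X):\omega_u:=\omega+i\partial\bar\partial u>0\}$ use the Finsler structure $\|\phi\|_u=\int_X|\phi|\,\omega_u^n$, and let $d_1$ be the associated path-length metric, extended to its completion, which contains all bounded $\omega$-psh functions. We use the Monge–Ampère energy
$$E_\omega(w)=\frac1{n+1}\sum_{j=0}^n\int_Xw\,\omega_w^j\wedge\omega^{n-j}$$
and these facts (Darvas, Adv. Math. 2015; Amer. J. Math. 2017): $E_\omega$ is monotone, $E_\omega(w+c)=E_\omega(w)+c\int_X\omega^n$,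
$$|E_\omega(w)-E_\omega(w')|\le d_1(w,w'),\quad\text{with equality if } w\le w', \tag{2}$$
and $d_1$-convergence implies $L^1$-convergence.

**Definition (segments and rays).** For $T>0$ let $S_T=\{0<\operatorname{Re}s<T\}$, and write $t=\operatorname{Re}s$. Given bounded $\omega$-psh $u_0,u_T$, a *candidate* is a $\pi^*\omega$-psh $V$ on $X\times S_T$ that depends only on $(x,t)$ and satisfies, pointwise on $X$, $\limsup_{t\to0}V\le u_0$ and $\limsup_{t\to T}V\le u_T$. The *bounded weak geodesic segment* joining $u_0$ and $u_T$ is $u_t(x)=U(x,t)$, $0<t<T$, where $U$ is the supremum of all candidates. A *bounded weak geodesic ray from $0$* is a curve $[0,\infty)\ni t\mapsto u_t\in{\rm PSH}(X,\omega)\cap L^\infty$ with $u_0=0$ whose restriction to every $[0,T]$ is the segment joining $0$ and $u_T$. The set of these rays is $\mathcal R$.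

**Definition (chordal distance).** For $\{u^0_t\},\{u_t^1\}\in\mathcal R$ put $d_1^c(\{u^0_t\},\{u^1_t\})=\lim_{t\to\infty}d_1(u^0_t,u^1_t)/t$. The limit exists because $t\mapsto d_1(u^0_t,u^1_t)$ is convex. Since this function vanishes at $0$, convexity also gives
$$d_1(u^0_t,u^1_t)\le t\,d_1^c(\{u^0_t\},\{u^1_t\}). \tag{3}$$

*Example.* The curve $u_t=ct$ is a ray: it is itself a candidate, and by convexity in $t$ (recalled in Section 3) every candidate lies below it. By (2), $d_1^c(\{ct\},\{c't\})=|c-c'|\int_X\omega^n$.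

The following question is taken from Tamás Darvas, "A decade of metric geometry in the space of Kähler metrics", arXiv:2604.18981 (2026). **Question.** Given $\{u_t\}\in\mathcal R$, is there a decreasing sequence $\{u^k_t\}\in\mathcal R$ (that is, $u^k_t\ge u^{k+1}_t$ for all $k$ and $t$) with $u^k_t\in C^{1,1}(X)$ for every $t\ge0$ and $d_1^c(\{u_t\},\{u_t^k\})\to0$? Here $C^{1,1}$ means bounded real Hessian; the weaker $C^{1,\bar1}$ means $i\partial\bar\partial u\in L^\infty$. For context, Darvas–Lu show that finite energy geodesic rays with finite K-energy slope can be decreasingly approximated by $C^{1,\bar 1}$ geodesic rays; in the question there is no hypothesis on the slope.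

The answer is no, on every $(X,\omega)$.

**Theorem A.** Let $(X,\omega)$ be a compact connected Kähler manifold. There is $\{u_t\}\in\mathcal R$ with $-t\le u_t\le0$ and $\delta_0:=d_1^c(\{u_t\},0)>0$ such that: if $\{v_t\}\in\mathcal R$, $v_t\ge u_t$ for all $t$, and $i\partial\bar\partial v_{t_0}\le\Lambda\omega$ for *some* $t_0>0$, $\Lambda>0$ (for example if $v_{t_0}\in C^{1,\bar1}$ or $C^{1,1}$), then $v_t\ge0$ for all $t\ge0$, and $d_1^c(\{u_t\},\{v_t\})\ge\delta_0$.

The constant $\delta_0$ is optimal, because $v\equiv0$ is admissible.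

**Corollary.** For the ray of Theorem A there is no decreasing sequence $\{u^k_t\}\in\mathcal R$ with $u_t^k\in C^{1,1}$ (or just $C^{1,\bar1}$) and $d_1^c(\{u_t\},\{u^k_t\})\to0$.

**Proof of the Corollary from Theorem A.** Suppose such a sequence exists. By (3), $d_1(u_t,u^k_t)\to0$ for each $t$, so $u^k_t\to u_t$ in $L^1$. As $u^k_t$ decreases in $k$, its pointwise limit is $u_t$ a.e., so $u^k_t\ge u_t$ a.e., hence everywhere. Since $u_1^k\in C^{1,\bar1}$, we have $i\partial\bar\partial u^k_1\le\Lambda_k\omega$ for some $\Lambda_k$. Theorem A gives $d_1^c(\{u_t\},\{u^k_t\})\ge\delta_0>0$ for all $k$, a contradiction. $\square$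

**Theorem B (a necessary condition when $n=1$).** Let $n=1$, let $\{v_t\}\in\mathcal R$ be not of the form $v_t=ct$, and suppose $i\partial\bar\partial v_{t_0}\le\Lambda\omega$ for some $t_0>0$. Put $m=\inf_Xv_1$ and $\hat v_\tau=\inf_{t>0}(v_t-t\tau)$. Then there are $x_0\in X$, $\varepsilon>0$ such that $\hat v_\tau$ has Lelong number $\ge\varepsilon(\tau-m)$ at $x_0$ for all $m<\tau<M:=\lim_{t\to\infty}\sup_Xv_t/t$. Consequently, if $\{u_t\}\in\mathcal R$ is a $d_1^c$-limit of rays $v^k\ge u$ in $\mathcal R$, each with such a bound at some time $t_k>0$, then $\hat u_\tau$ has a positive Lelong number at some point for every $\tau\in(\inf u_1,\lim_t\sup u_t/t)$.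

For $n=1$ the Lelong number of $w$ at $x$ is the mass of $i\partial\bar\partial w$ at $\{x\}$ divided by $\pi$; so $\gamma\log|z|$ has Lelong number $\gamma$ at $0$.

## 3. The Legendre transform of a ray

A psh function of $s$ that depends only on $t=\operatorname{Re}s$ is convex in $t$ or $\equiv-\infty$. So a candidate $V$ for the segment joining $0$ and $v_T$ satisfies $V_t\le\frac tTv_T$, and therefore $U\le\frac tTv_T$. The right side is usc in $(x,t)$, so the usc regularization also satisfies $U^*\le\frac tTv_T$. Then $U^*$ is $\pi^*\omega$-psh, depends only on $(x,t)$, and has the right boundary limits, so it is a candidate. Hence $U=U^*$ is $\pi^*\omega$-psh, and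
$$U_t\le\tfrac tTv_T. \tag{4}$$

Let $H=\{\operatorname{Re}s>0\}$. For $v\in\mathcal R$ put $\hat v_\tau=\inf_{t>0}(v_t-t\tau)$. *Example:* if $v_t=ct$, then $\hat v_\tau=0$ for $\tau\le c$ and $\hat v_\tau\equiv-\infty$ for $\tau>c$.

**Lemma 1.** Let $v\in\mathcal R$.

1. $v$ is $\pi^*\omega$-psh on $X\times H$; $t\mapsto v_t(x)$ is convex on $[0,\infty)$; $\frac tT\inf v_T\le v_t\le\frac tTv_T$ for $0\le t\le T$. Hence $v_t\to0$ as $t\to0$, $\inf_Xv_t=mt$ with $m=\inf_Xv_1$, and $v_t(x)/t$ is nondecreasing in $t$.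
2. $\hat v_\tau\le0$ is $\omega$-psh or $\equiv-\infty$, is concave in $\tau$, and $\hat v_m=0$.
3. If $\chi\in{\rm PSH}(X,\omega)$, $\chi\le0$, and $\chi\le\hat v_\tau+C$ for some constant $C$, then $\chi\le\hat v_\tau$.

**Proof.** (1) On each $X\times S_T$ the ray is the envelope $U$, so it is $\pi^*\omega$-psh, and it is convex in $t$ on $(0,\infty)$. The upper bound is (4). The lower bound holds because the function $\frac tT\inf v_T$ is a candidate. Both bounds tend to $0$ as $t\to0$, so $v_t\to0=v_0$ and convexity extends to $[0,\infty)$. The two bounds give $\inf v_t=\frac tT\inf v_T$, so $\inf v_t=mt$. Convexity and $v_0=0$ make $v_t/t$ nondecreasing.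

(2) The function $v_t-t\tau$ is $\pi^*\omega$-psh on $X\times H$ and independent of $\operatorname{Im}s$. By Kiselev's minimum principle its infimum over $t$ is, locally and hence (as $X$ is connected) globally, $\omega$-psh or $\equiv-\infty$. It is $\le0$ since $v_t-t\tau\to0$ as $t\to0$, and it is concave in $\tau$ as an infimum of affine functions. Finally $v_t-mt\ge0$ and $v_t-mt\to0$ as $t\to0$, so $\hat v_m=0$.

(3) We may take $C\ge0$. For $l>0$ consider $\chi+t\tau-Ct/l$ on $X\times S_l$. It is $\pi^*\omega$-psh. As $t\to0$ it tends to $\chi\le0$, and as $t\to l$ to $\chi+l\tau-C\le\hat v_\tau+l\tau\le v_l$. So it is a candidate for the segment joining $0$ and $v_l$, and $\chi+t\tau-Ct/l\le v_t$ on $(0,l)$. Let $l\to\infty$: $\chi\le v_t-t\tau$ for all $t>0$. Take the infimum over $t$. $\square$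

Part (3) says that $\hat v_\tau$ is the largest nonpositive $\omega$-psh function with its own singularity. Both proofs exploit this repeatedly.

## 4. A logarithmic pole, a weak pole, and a mass count that ties

**A logarithmic pole does not obstruct.** Let $X=\mathbb C/4(\mathbb Z+i\mathbb Z)$, $\omega=i\partial\bar\partial|z|^2$, and write $r=|z|^2$ in the disc $\{|z|<2\}$. For $0<\sigma\le1$ set
$$\Psi_\sigma=\sigma\log(r/\sigma)+\sigma-r\ \text{ if }r<\sigma,\qquad\Psi_\sigma=0\ \text{ elsewhere},$$
and $\Psi_0=0$. As a function of $x=\log r$, $r+\Psi_\sigma$ is affine for $x<\log\sigma$, equals $e^x$ for $x\ge\log\sigma$, and is $C^1$, increasing and convex. So $\Psi_\sigma$ is $\omega$-psh and $\le0$. Let $v_t=\sup_{0\le\sigma\le1}(\Psi_\sigma-(1-\sigma)t)$. If $r\ge1$ the supremum is at $\sigma=1$ and $v_t=0$. If $r<1$, the expression increases in $\sigma$ for $\sigma\le r$, and for $\sigma>r$ its derivative is $\log(r/\sigma)+t$; so the supremum is at $\sigma=\min(1,re^t)$. Therefore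
$$v_t=\begin{cases}(e^t-1)|z|^2-t,&|z|^2\le e^{-t},\\ \log|z|^2-|z|^2+1,&e^{-t}\le|z|^2\le1,\\0,&\text{elsewhere.}\end{cases}$$
The derivatives in $r$ match at $r=e^{-t}$ (both are $e^t-1$) and at $r=1$ (both are $0$). So $v_t$ is $C^1$ and piecewise smooth, that is, $v_t\in C^{1,1}$ for every $t$.

This $v$ belongs to $\mathcal R$. It is continuous and a supremum of $\pi^*\omega$-psh functions, hence $\pi^*\omega$-psh, and it is continuous up to $t=0$ with $v_0=0$; so it is a candidate on every $[0,T]$. Conversely let $V$ be a candidate for the segment joining $0$ and $v_T$; then $V_t\le\frac tTv_T$.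

- If $|z|\ge1$ (or $z$ is outside the disc), this gives $V\le0=v$.
- For $|c|\le1$ follow the curve $z=ce^{-s/2}$, on which $|z|^2e^t=|c|^2\le 1$. The function $F(s)=|z|^2+V(z,s)-(|c|^2-\operatorname{Re}s)=V-v$ is subharmonic on the strip $S_T$ or $\equiv-\infty$. It is bounded above by $\frac tTv_T(z)-v_t(z)$, which tends to $0$ uniformly as $t\to0$ and as $t\to T$, by continuity of $v$. So $F\le0$. These curves fill the region $|z|^2\le e^{-t}$.
- If $e^{-t}<|z|^2<1$, put $t_1=-\log|z|^2\in(0,t)$. On $[t_1,T]$ the function $v(z)$ is constant, $V_{t_1}\le v_{t_1}$ by the previous case, and $\limsup_{t\to T}V\le v_T$. Convexity gives $V_t\le v_t$.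

Hence $V\le v$ and $v\in\mathcal R$. Since $\Psi_\sigma$ has a logarithmic pole, this ray comes from a point mass, and it is its own $C^{1,1}$ approximation.

The example also shows a balance. Here $m=-1$. For $\tau=\sigma-1$ with $0<\sigma\le 1$, minimizing $v_t-t\tau=re^t-r-\sigma t$ at $t=\log(\sigma/r)$ when $r<\sigma$ gives $\hat v_{\sigma-1}=\Psi_\sigma$ there. When $r\ge\sigma$, we have $\hat v_{\sigma-1}\le0$ by Lemma 1(2), and $v_t-t\tau\ge\Psi_\sigma=0$ by the definition of $v_t$, so $\hat v_{\sigma-1}=0=\Psi_\sigma$. The set $\{\Psi_\sigma<0\}=\{|z|^2<\sigma\}$ has $\omega$-area $2\pi\sigma$, because $\omega=2\,dx\,dy$; the mass of $\omega+i\partial\bar\partial\Psi_\sigma$ at $0$ is also $2\pi\sigma$. The region where $\hat v_{m+\sigma}$ is negative is paid for by mass on the polar set.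

**A weak pole gives no distance.** A natural attempt at a counterexample is a pole with zero Lelong number. Take $n=1$ and $\varphi\in{\rm PSH}(X,\omega)$, $\varphi\le0$, smooth off one point and equal to $-(-\log|z|)^{1/2}$ plus a smooth function near it. Suppose for simplicity that a ray satisfies $\max(\varphi,-t)\le u_t\le0$. By (2), $d_1(u_t,0)=-E_\omega(u_t)\le-E_\omega(\varphi_t)$ with $\varphi_t=\max(\varphi,-t)$, and
$$-E_\omega(\varphi_t)=\int_X(-\varphi_t)\,\omega+\tfrac12\int_Xi\partial\varphi_t\wedge\bar\partial\varphi_t .$$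
The first term is bounded. In the variable $\rho=-\log|z|$ we have $\int i\partial w\wedge\bar\partial w=\pi\int (w'(\rho))^2d\rho$ for radial $w$, so the second term is at most a constant plus a constant times $\int_1^{2t^2+C}\frac{d\rho}{4\rho}=O(\log t)$. Hence $d_1^c(u,0)=0$, and the constant sequence $u^k\equiv0$ already answers the question positively for $u$. A counterexample needs mass on the polar set.

**The count that ties.** Suppose that a ray $u$ has polar mass, $v\ge u$ is a ray with $i\partial\bar\partial v_{t_0}\le\Lambda\omega$, and $m=\inf v_1<0$. Put $\Psi_\sigma=\hat v_{m+\sigma}$.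

- *Lower bound for volume.* The function $f=v_{t_0}-mt_0\ge0$ vanishes at some $x_0$ and, by the one-sided Hessian bound, is of size at most $Kr^2$ on half of the ball $B_r(x_0)$. Since $\Psi_\sigma\le f-t_0\sigma$, the set $\{\Psi_\sigma<0\}$ has volume at least $c_0\sigma^n$.
- *Upper bound by mass.* The volume of $\{\Psi_\sigma<0\}$ is at most the Monge–Ampère mass of $\Psi_\sigma$ on its polar set. If the polar set is $E$ and $\Psi_\sigma\ge\frac{\sigma}{|m|}\varphi$ with $\varphi\approx a\Phi$, this mass is at most $(a\sigma/|m|)^n\kappa_n$, where $\kappa_n$ is the total mass of $\Phi$.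

Both sides are of order $\sigma^n$, so counting over all of $X$ yields nothing; the logarithmic pole above shows that it must yield nothing. The way past this is to count only near $x_0$. The lower bound uses a single ball of radius comparable to $\sqrt\sigma$ around $x_0$, and $c_0$ does not depend on the level $k$. If the upper bound can be localized to the one piece $W_\alpha\ni x_0$, it improves to $2^{-kn}(a\sigma/|m|)^n\kappa_n$, which is smaller than $c_0\sigma^n$ for large $k$. To localize, one must know that for small $\sigma$ the set $\{\Psi_\sigma<0\}$ breaks up into parts compactly contained in the separate $W_\alpha$. This is Step 1 of Section 7.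

## 5. Monge–Ampère mass near the Cantor set

For locally bounded psh $w$ put $MA(w)=(i\partial\bar\partial w)^n$. *Example:* for $n=1$, $MA(\max(\log|z|,-s))$ is $\pi$ times the uniform probability measure on $|z|=e^{-s}$. We use the following textbook facts of Bedford–Taylor theory.

- **(BT1)** $MA$ is local on open sets and weakly continuous under uniform limits; it does not charge pluripolar sets; and $\mathbf 1_{\{w>-s\}}MA(\max(w,-s))=\mathbf 1_{\{w>-s\}}MA(w)$.
- **(BT2)** If bounded psh functions $w,w'$ on $W$ agree off a compact subset of $W$, then $MA(w)(W)=MA(w')(W)$ (when finite). Indeed, let $\zeta$ be a cutoff equal to $1$ near the compact set; then $\int\zeta(MA(w)-MA(w'))=\int(w-w')\,i\partial\bar\partial\zeta\wedge\sum_j(i\partial\bar\partial w)^j\wedge(i\partial\bar\partial w')^{n-1-j}=0$, and the measures agree where $\zeta\neq1$.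
- **(BT3)** If $w$ is bounded psh on a bounded open $G$ with $MA(w)=0$, $\chi$ is psh on $G$, and $\limsup_{z\to\zeta}(\chi-w)\le0$ for all $\zeta\in\partial G$, then $\chi\le w$.
- **(BT4)** (Balayage.) If $w$ is bounded psh near a closed ball $\overline D$, there is a psh $\tilde w\ge w$, equal to $w$ off $D$, with $MA(\tilde w)=0$ in $D$. By the maximum principle $\tilde w\le\sup_{\partial D}w$ on $D$.
- **(D)** (Demailly.) $MA(\max(w,w'))\ge\mathbf 1_{\{w\ge w'\}}MA(w)+\mathbf 1_{\{w<w'\}}MA(w')$ for bounded psh $w,w'$.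
- **(L)** Every locally bounded psh $w$ on $\mathbb C^n$ with $w-\log^+|z|$ bounded has the same total mass $\int_{\mathbb C^n}MA(w)=\kappa_n$ $(=\pi^n)>0$.

The equality of masses in (L) follows from (BT2). Let $w,w'$ be two such functions and $c>1$. Given a ball $B_R$, for $A$ large $h=\max(w,cw'-A)$ equals $w$ on $B_R$, and it equals $cw'-A$ off a compact set. So $MA(w)(B_R)\le c^n\int MA(w')$. Let $R\to\infty$, $c\to1$, and exchange the roles. The common mass is finite, as $MA(\log^+|z|)$ is carried by the unit sphere, and positive, as $\frac12\log(1+|z|^2)$ shows.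

**Lemma 2.** $MA(\Phi)=0$ off $E$, and $MA(q_\alpha)=0$ off $E\cap W_\alpha$. Hence for $s$ large, $MA(\max(\Phi,-s))$ is carried by $\{\Phi\le-s\}$ and has mass $\kappa_n$ there; and $MA(\max(q_\alpha,-s))$ is carried by $\{q_\alpha\le-s\}\subset W_\alpha$ and has mass $\kappa_n$.

**Proof.** Let $z^0\notin E$ and let $J\ne\emptyset$ be the set of $j$ with $z^0_j\notin E_1$. Near $z^0$ the terms $p(z_j)$ with $j\notin J$ are much smaller than those with $j\in J$, so $\Phi=\max_{j\in J}p(z_j)$, with all these $p(z_j)$ harmonic. It is the uniform limit, as $\epsilon\to0$, of the smooth psh functions $\epsilon\log\sum_{j\in J}e^{p(z_j)/\epsilon}$; the error is at most $\epsilon\log n$. If $|J|<n$, these depend on fewer than $n$ variables and have $MA=0$. If $|J|=n$, write $p(z_j)=\operatorname{Re}f_j(z_j)$ with $f_j$ holomorphic and $G(x)=\epsilon\log\sum_je^{x_j/\epsilon}$. The complex Hessian of the approximant has entries $\frac14G_{jk}f_j'\overline{f_k'}$, so its determinant is $4^{-n}\det D^2G\prod_j|f_j'|^2$. Since $G(x+c\mathbf 1)=G(x)+c$,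 we have $D^2G\,\mathbf 1=0$ and the determinant vanishes. By (BT1), $MA(\Phi)=0$ near $z^0$. The argument for $q_\alpha$ is the same.

On the open set $\{\Phi>-s\}$, $MA(\max(\Phi,-s))=MA(\Phi)=0$. By Section 1, $\max(\Phi,-s)-\log^+|z|$ is bounded, so (L) gives mass $\kappa_n$. The same holds for $q_\alpha$. The compact sets $\{q_\alpha\le-s\}$ decrease to $E\cap W_\alpha$, so they lie in the open set $W_\alpha$ for $s$ large. $\square$

The next lemma bounds the mass that a psh function can carry at its poles in $W_\alpha$ by comparison with $q_\alpha$.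

**Lemma 3.** Let $\eta$ be psh and bounded above near $\overline W_\alpha$, locally bounded off $E$, with $\eta\ge b\,q_\alpha-C$ on $W_\alpha$, where $b>0$. Then for every $b'>b$ and all sufficiently large $s$,
$$MA(\max(\eta,-s))\big(\{\eta\le-s\}\cap W_\alpha\big)\le b'^n\kappa_n.$$

**Proof.** Let $N$ be $W_\alpha$ minus a compact neighborhood of $E\cap W_\alpha$ in $W_\alpha$. On $N$, $q_\alpha$ is bounded below and $\eta$ is bounded above, so there is $A$ with $b'q_\alpha+A>\eta$ on $N$. Let $h_s=\max(b'q_\alpha+A,\eta,-s)$. On $N$ it equals $\max(b'q_\alpha+A,-s)$, and both functions are bounded psh near $\overline W_\alpha$. By (BT2) and Lemma 2,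
$$MA(h_s)(W_\alpha)=MA(\max(b'q_\alpha+A,-s))(W_\alpha)=b'^n\kappa_n\qquad\text{for $s$ large.}$$
Let $O=W_\alpha\cap\{q_\alpha<-(A+C)/(b'-b)\}$, an open set. On $O$ we have $b'q_\alpha+A<bq_\alpha-C\le\eta$, so $h_s=\max(\eta,-s)$ there. If $\eta\le-s$ at a point of $W_\alpha$, then $bq_\alpha\le C-s$; so $\{\eta\le-s\}\cap W_\alpha\subset O$ for $s$ large. The left side of the claim is therefore at most $MA(h_s)(O)\le b'^n\kappa_n$. $\square$

## 6. The ray built on $E$

**Step 1: transplant $\Phi$ to $X$.** We want $\varphi\in{\rm PSH}(X,\omega)$, $\varphi\le0$, with $\varphi:X\to[-\infty,0]$ continuous, $\{\varphi=-\infty\}=E$, and $\varphi=a\Phi+\text{const}$ near $E$. Take a chart whose image contains $\{|z|\le2\sqrt n\}$, and let $r_1=\sqrt n<r_2=\frac32\sqrt n$, $B=\{|z|<r_1\}$. All $\overline W_\alpha$ lie in the open unit polydisc, hence in $B$. Write $\omega=i\partial\bar\partial g$ near $\overline B$. Let $C_1=\sup_{r_1\le|z|\le r_2}|\Phi|<\infty$; by the maximum principle $\Phi\le C_1$ on $B$. Let $\rho:X\to[-1,0]$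 be smooth, $\rho=-1$ near $\{|z|\le r_1\}$ and $\rho=0$ off a compact subset of $\{|z|<r_2\}$. Choose $\epsilon_1>0$ with $\omega+\epsilon_1i\partial\bar\partial\rho\ge0$, and $a>0$ with $aC_1<\epsilon_1/4$. Put
$$\varphi=\begin{cases}a\Phi-\epsilon_1/2,&|z|\le r_1,\\ \max(a\Phi-\epsilon_1/2,\ \epsilon_1\rho),&r_1\le|z|\le r_2,\\0,&\text{elsewhere.}\end{cases}$$
On $|z|=r_1$ we have $a\Phi-\epsilon_1/2>-\frac34\epsilon_1>-\epsilon_1=\epsilon_1\rho$, and this persists nearby. Near $|z|=r_2$ we have $\epsilon_1\rho=0>-\frac14\epsilon_1>a\Phi-\epsilon_1/2$. So the pieces fit and $\varphi$ has the required properties; it is $\le0$ on $B$ because $aC_1<\epsilon_1/2$.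

**Step 2: the family.** Let $\varphi_t=\max(\varphi,-t)$. It is $\pi^*\omega$-psh and continuous on $X\times H$. Let $\mathcal F$ be the set of $\pi^*\omega$-psh $V$ on $X\times H$, depending only on $(x,t)$, with $\limsup_{t\to0}V\le0$ pointwise and $\sup_{X\times H}(V-\varphi_t)<\infty$. Then $\varphi_t\in\mathcal F$. Put $u=\sup\mathcal F$.

**Step 3: a uniform bound.** *There is $C_0\ge0$ with $V\le\varphi_t+C_0$ and $V\le0$ for all $V\in\mathcal F$.* The purpose is to show that the supremum does not run away from $\varphi_t$.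

For fixed $x$, $V_t(x)$ is convex in $t$ or $\equiv-\infty$, and it is bounded above on $(0,\infty)$; so it is nonincreasing, and since $\limsup_{t\to0}V\le0$, it is $\le0$. Let $\hat V_\tau=\inf_{t>0}(V_t-t\tau)$. By Kiselev's principle it is $\omega$-psh or $\equiv-\infty$, and $\hat V_\tau\le0$ (let $t\to0$). Let $V\le\varphi_t+C_V$. For $\tau=-1+s$, $s\in[0,1]$, the function $\varphi_t-t\tau$ equals $-st$ for $t\le-\varphi$ and $\varphi+(1-s)t$ for $t\ge-\varphi$, so its infimum over $t>0$ is $s\varphi$ (read as $0$ when $s=0$). Thus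
$$\hat V_{-1+s}\le s\varphi+C_V. \tag{5}$$

We claim $\hat V_{-1+s}\le s\varphi+C_0$ with $C_0$ independent of $V$ and $s$. This is clear for $s=0$ or $\hat V_{-1+s}\equiv-\infty$. Off $B$ it holds because $\hat V_\tau\le0$ and $\varphi$ is bounded there. On $B$ let $s>0$, $\chi=\hat V_{-1+s}$, $b=sa$, $0<b'<b$, and $C_0'=\sup_Bg+aC_1$. By (5), $\chi+g\le b\Phi+C''$ on $B$, where $C''$ depends on $V$. Since $b'<b$, there is $L>C_1$ such that $b\Phi+C''\le b'\Phi+C_0'$ wherever $\Phi\le-L$; so $\chi+g\le b'\Phi+C'_0$ on $B\cap\{\Phi\le-L\}$. Let $G=B\cap\{\Phi>-L\}$. A boundary point $\zeta$ of $G$ is of one of two kinds. If $\zeta\in B$, then $\Phi(\zeta)=-L$, and by upper semicontinuity the limsup of $\chi+g$ at $\zeta$ is at most $b\Phi(\zeta)+C''\le b'\Phi(\zeta)+C_0'$. If $\zeta\in\partial B$, the limsup is at most $\sup_Bg\le b'\Phi(\zeta)+C_0'$, because $\chi\le0$ and $b'\Phi(\zeta)\ge-aC_1$. As $MA(b'\Phi+C_0')=0$ on $G$ by Lemma 2, (BT3) gives $\chi+g\le b'\Phi+C_0'$ on $G$, hence on $B$. Let $b'\to b$; on $E$ we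 have $\chi=-\infty$ by (5). So on $B$
$$\chi\le b\Phi+C_0'-g\le s\varphi+\epsilon_1/2+C_0'-\inf_Bg .$$
The constants do not involve $V$ or $s$, which proves the claim.

Now fix $x$ with $V_t(x)$ finite. A convex function on $(0,\infty)$ has a supporting line at each point, so $V_t=\sup_\tau(\hat V_\tau+t\tau)$. For $\tau>0$, $\hat V_\tau=-\infty$, as $V$ is bounded above. For $\tau<-1$, $\hat V_\tau+t\tau\le-t\le\varphi_t$. For $\tau\in[-1,0]$,
$$\hat V_\tau+t\tau\le(1+\tau)\varphi+(-\tau)(-t)+C_0\le\max(\varphi,-t)+C_0 .$$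
So $V\le\varphi_t+C_0$.

**Step 4: $u\in\mathcal R$ and $\varphi_t\le u_t\le\min(0,\varphi_t+C_0)$.** The bounds come from Step 3. They pass to $u^*$ because $\varphi_t$ is continuous on $X\times H$. Hence $u^*\in\mathcal F$, and $u=u^*$ is $\pi^*\omega$-psh. Set $u_0=0$. Then $-t\le\varphi_t\le u_t\le0$, so each $u_t$ is a bounded $\omega$-psh function. Fix $T>0$ and let $w$ be the segment on $[0,T]$ joining $0$ and $u_T$. The function $u$ is a candidate, since $u\le0$ and $t\mapsto u_t(x)$ is convex, hence continuous, on $(0,\infty)$; so $u\le w$ on $(0,T)$. By Section 3, $w$ is $\pi^*\omega$-psh and $w_t\le\frac tTu_T\le0$. Since $u_T$ is usc, $\limsup w\le u_T(x_0)$ as $(x,t)\to(x_0,T^-)$. By the gluing lemma for psh functions, the function $\mathcal W$ equal to $w=\max(w,u)$ for $t<T$ and to $u$ for $t\ge T$ is $\pi^*\omega$-psh on $X\times H$. Moreover $\mathcal W\le0$, $\mathcal W-\varphi_t\le t\le T$ for $t<T$, and $\mathcal W-\varphi_t\le C_0$ for $t\ge T$. So $\mathcal W\in\mathcal F$ and $\mathcal W\le u$, i.e.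 $w=u$ on $(0,T)$.

**Step 5: $\delta_0=d_1^c(\{u_t\},0)\ge\frac{a^n\kappa_n}{n+1}>0$.** By (2), $d_1(u_t,0)=-E_\omega(u_t)\ge-E_\omega(\varphi_t)-C_0\int_X\omega^n$. All terms of $-E_\omega(\varphi_t)$ are nonnegative as $\varphi_t\le0$, so
$$-E_\omega(\varphi_t)\ge\frac1{n+1}\int_X(-\varphi_t)\,\omega_{\varphi_t}^n\ge\frac t{n+1}\,\omega_{\varphi_t}^n(\{\varphi\le-t\}).$$
For $t$ large, $\{\varphi\le-t\}\subset B$, and on $B$, $\omega_{\varphi_t}^n=MA(g+\varphi_t)\ge MA(\varphi_t)$, since $g$ and $\varphi_t=\max(a\Phi-\epsilon_1/2,-t)$ are psh there. By Lemma 2 the last measure has mass $a^n\kappa_n$ on $\{\varphi\le-t\}$. Divide by $t$ and let $t\to\infty$.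

## 7. Proof of Theorem A: local volume against local mass

Let $v\in\mathcal R$, $v\ge u$, $i\partial\bar\partial v_{t_0}\le\Lambda\omega$. By Lemma 1, $\inf_Xv_t=mt$ with $m=\inf_X v_1$. We show $m\ge0$. **Suppose $m<0$.** Put $\Psi_\sigma=\hat v_{m+\sigma}$, so that $\Psi_0=0$ and $\sigma\mapsto\Psi_\sigma$ is concave. Also $\Psi_{|m|}=\hat v_0\ge\inf_tu_t\ge\inf_t\varphi_t=\varphi$. By concavity,
$$0\ge\Psi_\sigma\ge b\varphi,\qquad b:=\sigma/|m|\in(0,1],\qquad0<\sigma\le|m|. \tag{6}$$
So $\Psi_\sigma$ is $\omega$-psh and locally bounded off $E$. Let $\Omega_\sigma=\{\Psi_\sigma<0\}$, an open set by upper semicontinuity.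

**Step 1: $\Omega_\sigma$ shrinks to $E$.** *For every open $N\supset E$, $\Omega_\sigma\subset N$ for all small $\sigma$.* This is what allows us to count piece by piece. Choose open sets $E\subset N_0\Subset N_1\Subset N$ and a smooth $\rho':X\to[-1,0]$ equal to $-1$ near $\overline N_1$ and $0$ off a compact subset of $N$. Choose $\delta>0$ with $\omega+\delta i\partial\bar\partial\rho'\ge0$. Let $C_N=\sup_{X\setminus N_0}(-\varphi)<\infty$, and let $\sigma$ be so small that $bC_N<\delta/2$. Define $\chi=b\varphi-\delta/2$ on $N_1$, $\chi=\max(b\varphi-\delta/2,\delta\rho')$ on $N\setminus\overline N_0$, and $\chi=0$ off $N$. On $N_1\setminus\overline N_0$ we have $b\varphi-\delta/2>-\delta=\delta\rho'$, and near $\partial N$ we have $\delta\rho'=0>b\varphi-\delta/2$; so $\chi$ is well defined, $\omega$-psh and $\le0$. On $N_1$, $\chi\le b\varphi\le\Psi_\sigma$ by (6). Off $N_0$, $\chi\le0\le b\varphi+bC_N\le\Psi_\sigma+bC_N$. Thus $\chi\le\Psi_\sigma+bC_N$ on $X$, and Lemma 1(3) gives $\chi\le\Psi_\sigma$. Off $N$ this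 reads $0\le\Psi_\sigma$, so $\Psi_\sigma=0$ there.

**Step 2: $(\omega+i\partial\bar\partial\Psi_\sigma)^n=0$ on $\Omega_\sigma\setminus E$.** So $\Psi_\sigma$ has no mass in $\Omega_\sigma$ other than on $E$. Each point of $\Omega_\sigma\setminus E$ has arbitrarily small coordinate balls $D$ with $\overline D\subset\Omega_\sigma\setminus E$, $\sup_{\overline D}\Psi_\sigma\le-\delta<0$, $\omega=i\partial\bar\partial g_D$ near $\overline D$, and $\operatorname{osc}_{\overline D}g_D<\delta$: first fix $\delta$ on one ball, then shrink the ball. Replace $g_D+\Psi_\sigma$ on $D$ by its balayage (BT4). This defines an $\omega$-psh $\tilde\Psi\ge\Psi_\sigma$, equal to $\Psi_\sigma$ off $D$. On $D$, $\tilde\Psi\le\sup_{\partial D}(g_D+\Psi_\sigma)-g_D\le\operatorname{osc}g_D-\delta<0$, so $\tilde\Psi\le0$ on $X$. As $\Psi_\sigma$ is bounded on $D$, $\tilde\Psi\le\Psi_\sigma+C$. Lemma 1(3) gives $\tilde\Psi\le\Psi_\sigma$, hence equality, and $MA(g_D+\Psi_\sigma)=0$ in $D$.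

**Step 3: upper bound for the volume in one piece.** *For each level $k$ there is $\sigma_k>0$ such that for all $\alpha$ and $0<\sigma\le\sigma_k$*
$$\omega^n(\Omega_\sigma\cap W_\alpha)\le\Big(\frac{a\sigma}{|m|2^k}\Big)^n\kappa_n. \tag{7}$$
Choose open $W'_\alpha\Subset W_\alpha$ with $E\cap W_\alpha\subset W'_\alpha$. By Step 1 there is $\sigma_k$ such that $\Omega_\sigma\subset\bigcup_\alpha W_\alpha'$ for $\sigma\le\sigma_k$; since the $W_\alpha$ are disjoint, $\Omega_\sigma\cap W_\alpha\subset W'_\alpha$. Let $\eta=g+\Psi_\sigma$, $\eta_s=\max(\eta,-s)$, $s>\sup_B|g|$. On $W_\alpha\setminus W_\alpha'$ we have $\Psi_\sigma=0$, so $\eta_s=g$. Hence (BT2) gives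
$$MA(\eta_s)(W_\alpha)=MA(g)(W_\alpha)=\omega^n(W_\alpha).$$
Split $W_\alpha$ into three parts.

- On $\{\Psi_\sigma=0\}=\{\eta_s=g\}$: since $\max(\eta_s,g)=g$, (D) gives $MA(g)\ge\mathbf 1_{\{\eta_s\ge g\}}MA(\eta_s)$, so $MA(\eta_s)\le\omega^n$ on this set.
- On $\{\Psi_\sigma<0,\ \eta>-s\}$: off $E$, $MA(\eta_s)=MA(\eta)=0$ there, by (BT1) and Step 2. The set $E$ is pluripolar, so $MA(\eta_s)$ does not charge it.
- The set $\{\eta\le-s\}$ remains; there $\Psi_\sigma<0$, since $g>-s$.

Adding up, $\omega^n(W_\alpha)\le\omega^n(W_\alpha\cap\{\Psi_\sigma=0\})+MA(\eta_s)(\{\eta\le-s\}\cap W_\alpha)$, that is,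
$$\omega^n(\Omega_\sigma\cap W_\alpha)\le MA(\eta_s)(\{\eta\le-s\}\cap W_\alpha)\qquad\text{for all large }s.$$
By (6) and (1), on $W_\alpha$ we have $\eta\ge ba\Phi-C\ge ba2^{-k}q_\alpha-C'$. Lemma 3, applied with $ba2^{-k}$ in the role of $b$, bounds the right side for large $s$ by $b'^n\kappa_n$ for any $b'>ba2^{-k}$. Let $b'\downarrow ba2^{-k}=a\sigma/(|m|2^k)$. This is (7).

**Step 4: lower bound for the volume near one point.** Here the one-sided Hessian bound is used. Since $-\omega\le i\partial\bar\partial v_{t_0}\le\Lambda\omega$, the Laplacian of $v_{t_0}$ is bounded in charts. So $v_{t_0}$ agrees a.e. with a continuous function, and, being $\omega$-psh, everywhere. Let $f=v_{t_0}-mt_0\ge0$; it attains its minimum $0$ at some $x_0$. From $\Psi_\sigma\le v_{t_0}-(m+\sigma)t_0=f-t_0\sigma$ we get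
$$\{f<t_0\sigma\}\subset\Omega_\sigma\qquad\text{for all }0<\sigma\le|m|. \tag{8}$$
So $x_0\in\Omega_\sigma$ for all these $\sigma$. Then $x_0\in E$, since otherwise Step 1 with $N=X\setminus\{x_0\}$ gives a contradiction.

In the chart the Euclidean Laplacian satisfies $\Delta f\le\Lambda_1$ near $E$. As $\Delta|z|^2=4n$, the function $f-\frac{\Lambda_1}{4n}|z-x_0|^2$ is superharmonic near $x_0$, so its mean over $B_r(x_0)$ is at most its value $0$ at $x_0$. Hence the mean of $f$ over $B_r(x_0)$ is at most $\frac{\Lambda_1}{4n}r^2\le\frac K2r^2$, with $K=\max(1,\Lambda_1/2n)$. By Chebyshev's inequality, $f<Kr^2$ on at least half of $B_r(x_0)$ in Lebesgue measure $d\lambda$. Take $r^2=t_0\sigma/K$ and use (8) and $\omega^n\ge c_1d\lambda$ on $B$: if $x_0\in W_\alpha$, then for all $\sigma$ so small that $B_r(x_0)\subset W_\alpha$,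
$$\omega^n(\Omega_\sigma\cap W_\alpha)\ge c_0\sigma^n,\qquad c_0=\tfrac12c_1|B_1|\,(t_0/K)^n, \tag{9}$$
where $|B_1|$ is the Lebesgue measure of the unit ball. The constant $c_0$ does not depend on $k$, $\alpha$ or $\sigma$.

**Step 5: contradiction and conclusion.** Choose $k$ with $(a/|m|)^n2^{-kn}\kappa_n<c_0$, then $\alpha$ with $x_0\in W_\alpha$, then $\sigma$ small. Now (7) contradicts (9). Hence $m\ge0$, so $v_t\ge mt\ge0$ for all $t$. By (2) and monotonicity of $E_\omega$,
$$d_1(u_t,v_t)\ge E_\omega(v_t)-E_\omega(u_t)\ge-E_\omega(u_t)=d_1(u_t,0).$$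
Divide by $t$ and let $t\to\infty$: $d_1^c(\{u_t\},\{v_t\})\ge\delta_0$, which is positive by Section 6, Step 5. $\blacksquare$

## 8. Dimension one: a Hessian bound forces a Lelong number

We prove Theorem B. The curve $v_t-mt$ is again in $\mathcal R$ (candidates shift by $-mt$), and its transform at $\sigma$ is $\hat v_{m+\sigma}$. So we may assume $m=0$. Then $v_t\ge0$, and $v\not\equiv0$, so $M>0$. Put $\Psi_\sigma=\hat v_\sigma$ and let $0<\sigma<M$. There are $x$ and $T$ with $v_T(x)>T\sigma$. As $v_t(x)/t$ is nondecreasing, $v_t(x)-t\sigma\ge0$ for $t\ge T$, while $v_t(x)-t\sigma\ge-T\sigma$ for $t<T$. So $\Psi_\sigma(x)>-\infty$, and $\Psi_\sigma$ is $\omega$-psh. Let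
$$\Theta_\sigma=\omega+i\partial\bar\partial\Psi_\sigma,\quad\beta_\sigma=\mathbf 1_{\{\Psi_\sigma=-\infty\}}\Theta_\sigma,\quad\nu_\sigma=\mathbf 1_{\{\Psi_\sigma>-\infty\}}\Theta_\sigma,\quad\Omega_\sigma=\{\Psi_\sigma<0\}.$$

**Step 1: the polar mass grows at least linearly.** *For $0<\sigma<\sigma'<M$,*
$$\beta_\sigma\le\frac\sigma{\sigma'}\beta_{\sigma'}. \tag{10}$$
By concavity and $\Psi_0=0$, $\Psi_\sigma\ge\frac\sigma{\sigma'}\Psi_{\sigma'}$. Locally put $\chi_1=g+\Psi_\sigma\ge\chi_2=g+\frac\sigma{\sigma'}\Psi_{\sigma'}$; both are subharmonic. Let $P=\{\chi_1=-\infty\}\subset\{\chi_2=-\infty\}$ and $\theta>1$. For $A>0$ let $w_A=\max(\chi_1-A,\theta\chi_2)$. On the open set $\{\chi_2<-A/(\theta-1)\}\supset P$ we have $\theta\chi_2<\chi_2-A\le\chi_1-A$, so $w_A=\chi_1-A$ there. Hence $i\partial\bar\partial w_A\ge\mathbf 1_Pi\partial\bar\partial\chi_1=\beta_\sigma$. As $A\to\infty$, $w_A$ decreases to $\theta\chi_2$, so $\theta i\partial\bar\partial\chi_2\ge\beta_\sigma$. Let $\theta\to1$: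
$$\beta_\sigma\le i\partial\bar\partial\chi_2=\Big(1-\frac\sigma{\sigma'}\Big)\omega+\frac\sigma{\sigma'}\Theta_{\sigma'} .$$
Restrict to $P$, which is polar, so that $\omega(P)=0$, and which lies in $\{\Psi_{\sigma'}=-\infty\}$. This is (10).

**Step 2: the rest of $\Theta_\sigma$ sits on the contact set.** *We have*
$$\nu_\sigma\le\mathbf 1_{\{\Psi_\sigma=0\}}\omega. \tag{11}$$
This can be quoted from Darvas–Di Nezza–Lu, *Monotonicity of non-pluripolar products and complex Monge–Ampère equations with prescribed singularity*, Anal. PDE 2018, Thm 3.8: by Lemma 1(3), $\Psi_\sigma$ equals the usc regularization of the limit, as $C\to\infty$, of the envelopes $P(\Psi_\sigma+C,0)$, and by (10) its non-polar mass is at least $(1-\sigma/\sigma')\omega(X)>0$. Here is a direct argument for $n=1$. Write $\Psi=\Psi_\sigma$, $\Theta=\Theta_\sigma$, $\Omega=\Omega_\sigma$, $\nu=\nu_\sigma$.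

*(i) $\nu(\Omega)=0$.* Otherwise, since the sets $\{\Psi\ge-j\}$ are closed and $\Omega$ is a countable union of small coordinate discs, there are a disc $D$ with $\overline D\subset\Omega$, a number $j$, and a compact $K\subset D\cap\{\Psi\ge-j\}$ with $\Theta(K)>0$. We may assume that $\omega=i\partial\bar\partial g$ near $\overline D$. By upper semicontinuity, $\Psi\le-\delta<0$ on $\overline D$. Let $p_K(y)=\frac1\pi\int_K\log|y-z|\,d\Theta(z)$, so $i\partial\bar\partial p_K=\mathbf 1_K\Theta$. Near $\overline D$ we can write $g+\Psi=p_K+e$ with $e$ subharmonic, hence bounded above on $\overline D$. So $p_K\ge g+\Psi-C\ge-C'$ on $K$. By the classical maximum principle for logarithmic potentials (Maria–Frostman), $p_K\ge-C'$ on all of $\mathbb C$; in particular $p_K$ is finite everywhere. Let $H_K$ be the harmonic function on $D$ with boundary values $p_K$ on $\partial D$, and let $h=H_K-p_K$ on $D$, $h=0$ off $D$. On $D$, $h$ is superharmonic with zero boundary values, so $h\ge0$; it is bounded; and $i\partial\bar\partial h=-\mathbf 1_K\Theta$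 on $D$. Near $\partial D$, Schwarz reflection extends $h|_D$ to a harmonic function that is nonnegative inside and nonpositive outside; so $h$, extended by $0$, is the maximum of this function and $0$, hence continuous and subharmonic there. Choose $c\in(0,1]$ with $ch\le\delta$ and put $\chi=\Psi+ch$. On $D$, $g+\chi=(1-c)p_K+e+cH_K$ is subharmonic; near $\partial D$, $g+\chi$ is a sum of two subharmonic functions; off $\overline D$, $\chi=\Psi$. So $\chi\in{\rm PSH}(X,\omega)$. Also $\chi\le0$, as $\Psi\le-\delta$ on $D$, and $\chi\le\Psi+\delta$. Lemma 1(3) gives $\chi\le\Psi$, so $h=0$ a.e., hence $\mathbf 1_K\Theta=0$, a contradiction.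

*(ii) $\mathbf 1_{\{\Psi=0\}}\Theta\le\omega$.* Let $\Psi(x)=0$ and work in a chart. Jensen's formula for a subharmonic $\eta$ with $\eta(x)>-\infty$ is
$$\operatorname{avg}_{\partial D_r(x)}\eta-\eta(x)=\frac1\pi\int_0^r(i\partial\bar\partial\eta)(D_\rho(x))\,\frac{d\rho}\rho .$$
Apply it to $\eta=g+\Psi$, use the same formula for $g$, and subtract:
$$\frac1\pi\int_0^r(\Theta-\omega)(D_\rho(x))\frac{d\rho}\rho=\operatorname{avg}_{\partial D_r(x)}\Psi-\Psi(x)\le0 .$$
So for every $r$ the set of $\rho<r$ with $\Theta(D_\rho(x))\le\omega(D_\rho(x))$ has positive length. All but countably many circles are $\Theta$-null, so there are arbitrarily small closed discs centered at $x$ with $\Theta(\overline D_\rho(x))\le\omega(\overline D_\rho(x))$. Let $S\subset\{\Psi=0\}$ be a Borel set in the chart and $O\supset S$ open. By Besicovitch's covering theorem there are countably many disjoint such discs inside $O$ that cover $\Theta$-almost all of $S$, so $\Theta(S)\le\omega(O)$. Take the infimum over $O$: $\Theta(S)\le\omega(S)$.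

Together (i) and (ii) give (11).

**Step 3: bookkeeping.** Put $\vartheta_\sigma=\omega-\nu_\sigma$. By (11),
$$i\partial\bar\partial(-\Psi_\sigma)=\omega-\Theta_\sigma=\vartheta_\sigma-\beta_\sigma,\qquad\vartheta_\sigma\ge\mathbf 1_{\Omega_\sigma}\omega\ge0, \tag{12}$$
and $\vartheta_\sigma(X)=\beta_\sigma(X)$, because $\Theta_\sigma(X)=\omega(X)$. Fix $\sigma_*\in(0,M)$. By (10), with $C_1=\beta_{\sigma_*}(X)/\sigma_*$ (this $C_1$ and the $C_2,C_3$ below belong to this section),
$$\omega(\Omega_\sigma)\le\vartheta_\sigma(X)=\beta_\sigma(X)\le C_1\sigma\qquad(0<\sigma\le\sigma_*). \tag{13}$$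

**Step 4: rescale at the minimum point.** As in Step 4 of Section 7, $f=v_{t_0}\ge0$ is continuous, $f(x_0)=0$ for some $x_0$, $\Psi_\sigma\le f-t_0\sigma$, and in a chart $\{|z|<1\}$ centered at $x_0$, on which $\omega$ is bounded below by a multiple of Lebesgue measure, the mean of $f$ over $D_r$ is at most $\frac K2r^2$ for $r$ small. Here $D_r=\{|z|<r\}$. Let $\rho_0=\sqrt{t_0/K}$, $R\ge2\rho_0$, $R\sqrt\sigma<1$, and on $D_R$ put
$$W(y)=-\Psi_\sigma(\sqrt\sigma\,y)/\sigma\ \ge0 .$$
Since $\Delta\,dx\,dy=2i\partial\bar\partial$, (12) gives $\Delta W=\lambda_+-\lambda_-$ as measures, where $\lambda_+(A')=2\vartheta_\sigma(\sqrt\sigma A')/\sigma$ and $\lambda_-(A')=2\beta_\sigma(\sqrt\sigma A')/\sigma$. By (13), $\lambda_+(D_R)\le2C_1$, and the Lebesgue measure of $\{W>0\}$ in $D_R$ is at most a constant $C_2$ independent of $\sigma$ and $R$. Moreover $W(y)\ge t_0-f(\sqrt\sigma y)/\sigma$, and the mean of $f(\sqrt\sigma y)$ over $D_{\rho_0}$ is at most $\frac K2\rho_0^2\sigma=\frac{t_0}2\sigma$ for $\sigma$ small. Hence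
$$A:=\operatorname{avg}_{D_{\rho_0}}W\ge t_0/2 .$$

**Step 5: some polar mass must be near $x_0$.** *There are $R$ and $\varepsilon'>0$, independent of $\sigma$, with $\lambda_-(D_R)>\varepsilon'$ for all small $\sigma$.* The point is that without mass $\lambda_-$, $W$ would be essentially subharmonic, and a nonnegative subharmonic function of moderate growth cannot live on a set of bounded area in a large disc. Suppose $\lambda_-(D_R)\le\varepsilon'$, and let
$$\mathsf p(y)=\frac1{2\pi}\int_{D_R}\log\frac{2R}{|y-z|}\,d\lambda_-(z)\ \ge0\quad\text{on }D_R,\qquad\Delta\mathsf p=-\lambda_- .$$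
The mean over $D_r$ of $\log|y-z|$ is a radial subharmonic function of $z$, so it is least at $z=0$, where it equals $\log r-\frac12$. Hence for $\rho_0\le r\le R$
$$\operatorname{avg}_{D_r}\mathsf p\le\frac{\varepsilon'}{2\pi}\Big(\log\frac{2R}{\rho_0}+\frac12\Big).$$
Choose $\varepsilon'=\varepsilon'(R)$ so that the right side is at most $t_0/4\le A/2$. The function $q=W-\mathsf p$ has $\Delta q=\lambda_+\ge0$, so it agrees a.e. with a subharmonic function. Area means of $q$ are nondecreasing in the radius, so
$$\operatorname{avg}_{D_{R/2}}q\ge\operatorname{avg}_{D_{\rho_0}}q\ge A-A/2=A/2 .$$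
The circle means $\mathsf M(r)$ of $q$ satisfy $r\mathsf M'(r)=\lambda_+(D_r)/2\pi\le C_3:=C_1/\pi$. Since $\operatorname{avg}_{D_r}q=\int_0^12s\,\mathsf M(sr)\,ds$ and $\mathsf M(sR)-\mathsf M(s\rho_0)\le C_3\log(R/\rho_0)$, we get
$$\operatorname{avg}_{D_R}q\le\operatorname{avg}_{D_{\rho_0}}q+C_3\log(R/\rho_0)\le A+C_3\log(R/\rho_0).$$
Since $W\ge0$, $q^-\le\mathsf p$. Hence
$$\operatorname{avg}_{D_R}q^+\le\operatorname{avg}_{D_R}q+\operatorname{avg}_{D_R}\mathsf p\le2A+C_3\log(R/\rho_0).$$
The function $q^+$ is subharmonic (up to a null set). For $y\in D_{R/2}$ the disc of radius $R/2$ about $y$ lies in $D_R$, so $q^+\le4\operatorname{avg}_{D_R}q^+$ on $D_{R/2}$. Also $q^+=0$ a.e. off $\{W>0\}$, since $q=-\mathsf p\le0$ where $W=0$. As $D_{R/2}$ has area $\pi R^2/4$,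
$$\frac A2\le\operatorname{avg}_{D_{R/2}}q^+\le\frac{16\,C_2}{\pi R^2}\big(2A+C_3\log(R/\rho_0)\big).$$
Divide by $A\ge t_0/2$:
$$\frac12\le\frac{16\,C_2}{\pi R^2}\Big(2+\frac{2C_3}{t_0}\log\frac R{\rho_0}\Big),$$
which is false for $R$ large, with $R$ depending only on $C_2,C_3,t_0,\rho_0$. Fix such an $R$, then $\varepsilon'=\varepsilon'(R)$; the claim holds for all small $\sigma$.

**Step 6: concentration at $x_0$.** By Step 5, $\beta_\sigma(D(x_0,R\sqrt\sigma))\ge\frac{\varepsilon'}2\sigma$ for all small $\sigma$. For fixed $\sigma'\in(0,M)$ and $\sigma<\sigma'$, (10) gives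
$$\beta_{\sigma'}(D(x_0,R\sqrt\sigma))\ge\frac{\sigma'}\sigma\cdot\frac{\varepsilon'}2\sigma=\frac{\varepsilon'}2\sigma' .$$
Let $\sigma\to0$: $\beta_{\sigma'}(\{x_0\})\ge\frac{\varepsilon'}2\sigma'$. So $\Psi_{\sigma'}$ has Lelong number at least $\varepsilon\sigma'$ at $x_0$, with $\varepsilon=\varepsilon'/2\pi$. Undoing the normalization $m=0$ proves the first part of Theorem B.

**Step 7: the consequence for limits.** Let $v^k\ge u$ be as in the statement and $\inf u_1<\tau<\lim_t\sup u_t/t$. There are $x$ and $T$ with $u_T(x)>T\tau$. Then $u_t(x)-t\tau\ge0$ for $t\ge T$, and $u$ is bounded below for $t<T$; so $\hat u_\tau\not\equiv-\infty$. Let $m_k=\inf v^k_1$. If $m_k\ge\tau$ for infinitely many $k$, then by (3), $d_1(u_1,v_1^k)\le d_1^c(\{u_t\},\{v^k_t\})\to0$, so $v^k_1\to u_1$ in $L^1$, and along these $k$ this gives $u_1\ge\tau$ a.e., hence everywhere. This contradicts $\inf u_1<\tau$. So $m_k<\tau$ for some $k$. If $v^k_t=ct$, then $c=m_k<\tau$ and $\hat v^k_\tau\equiv-\infty$, contradicting $\hat v^k_\tau\ge\hat u_\tau\not\equiv-\infty$.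 So $v^k$ is not of the form $ct$. Moreover $\tau<\lim_t\sup u_t/t\le\lim_t\sup v^k_t/t$. By the first part, $\hat v^k_\tau$ has a positive Lelong number at some point, and so does $\hat u_\tau\le\hat v^k_\tau$. $\blacksquare$

**Remark (the ray of Section 6 when $n=1$).** From $\varphi_t\le u_t\le\min(0,\varphi_t+C_0)$ we read off three things. First, $\inf u_1=-1$: Lemma 1 gives $\inf u_t=t\inf u_1$, while $u_t\ge-t$, and $u_t\le-t+C_0$ on $E$. Second, $\sup u_t=0$, because $\varphi=0$ somewhere. Third, for $-1<\tau<0$ the function $\hat u_\tau$ differs from $(1+\tau)\varphi$ by at most $C_0$. For $n=1$ the mass of $i\partial\bar\partial\varphi$ near $E$ is $a\pi\mu$, and $\mu$ has no atoms; off $E$, $\varphi$ is finite. So $\hat u_\tau$ has zero Lelong number at every point for every $\tau\in(-1,0)$, and $u$ violates the necessary condition of Theorem B. The logarithmic pole of Section 4 satisfies that condition: there $m=-1$, and $\hat v_\tau=\Psi_{\tau+1}$ has Lelong number $2(\tau-m)$ at $0$.
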